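\title{The number of involutive solutions of the Yang--Baxter equation}

\begin{abstract}
We count set-theoretic, non-degenerate, involutive solutions of the Yang--Baxter equation on a set with $n$ elements. We prove that there are $2^{O(n^2)}$ of them, which confirms a conjecture posed in a paper of Jedli\v{c}ka, Pilitowska and Zamojska-Dzienio, and that the number of isomorphism classes is $2^{(1/4+o(1))n^2}$. The first bound comes from the solvability of the permutation group of a solution. The second comes from an encoding argument that separates the large orbits of this group, which cost almost nothing to describe, from the small orbits, on which only abelian groups contribute.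
\end{abstract}

\section{Introduction}

\subsection{Solutions and the counting problem}

Let $X$ be a set, let $\sigma,\tau\colon X^2\to X$ be maps, and let $r\colon X^2\to X^2$ be given by $r(x,y)=(\sigma(x,y),\tau(x,y))$. The triple $(X,\sigma,\tau)$ is a \emph{set-theoretic solution of the Yang--Baxter equation} if $r$ satisfies the braid relation
\[
(\mathrm{id}\times r)(r\times\mathrm{id})(\mathrm{id}\times r)=(r\times\mathrm{id})(\mathrm{id}\times r)(r\times\mathrm{id})
\]
on $X^3$. Write $\sigma_x(y)=\sigma(x,y)$ and $\tau_y(x)=\tau(x,y)$. The solution is \emph{non-degenerate} if all maps $\sigma_x$ and $\tau_y$ are bijections of $X$, and \emph{involutive} if $r^2=\mathrm{id}$. In this paper a \emph{solution} is a set-theoretic, non-degenerate, involutive solution, and its \emph{size} is $|X|$. Solutions $(X,\sigma,\tau)$ and $(X',\sigma',\tau')$ are \emph{isomorphic} if there is a bijection $f\colon X\to X'$ with $f(\sigma(x,y))=\sigma'(f(x),f(y))$ and $f(\tau(x,y))=\tau'(f(x),f(y))$ for all $x,y\in X$.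

How many solutions of size $n$ are there? The first component of $r^2=\mathrm{id}$ reads $\sigma_{\sigma_x(y)}(\tau_y(x))=x$, so
\begin{equation}\label{eq:tau}
\tau_y(x)=\sigma_{\sigma_x(y)}^{-1}(x).
\end{equation}
A solution on $[n]=\{1,\dots,n\}$ is therefore a list of $n$ permutations $\sigma_1,\dots,\sigma_n$, which we call its \emph{rows}, and there are at most $(n!)^n\le 2^{n^2\log n}$ solutions on $[n]$. (Throughout, $\log=\log_2$.) An isomorphism class contains at most $n!\le 2^{n\log n}$ solutions on $[n]$, so at the scale $2^{n^2}$ it does not matter whether one counts solutions on $[n]$ or isomorphism classes. Two families show what to expect from below.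

\begin{example}\label{ex:perm}
For a permutation $\alpha$ of $X$ put $r(x,y)=(\alpha y,\alpha^{-1}x)$. Then $r^2=\mathrm{id}$, and both sides of the braid relation send $(x,y,z)$ to $(\alpha^2z,y,\alpha^{-2}x)$. All rows equal $\alpha$, and we obtain only $n!$ solutions on $[n]$.
\end{example}

\begin{example}\label{ex:transl}
Let $X=A_1\sqcup\dots\sqcup A_k$ be a disjoint union of finite abelian groups and choose arbitrary elements $c_{ij}\in A_j$ for $i,j\in[k]$. For $x\in A_i$ and $y\in A_j$ put $r(x,y)=(y+c_{ij},\,x-c_{ji})$. Then $r^2=\mathrm{id}$, the maps $\sigma_x$ and $\tau_y$ translate each $A_j$, and for $z\in A_l$ both sides of the braid relation send $(x,y,z)$ to $(z+c_{il}+c_{jl},\ y+c_{ij}-c_{lj},\ x-c_{ji}-c_{li})$. Different arrays $(c_{ij})$ give different solutions, so we obtain $(\prod_j|A_j|)^k$ solutions on $X$. Since $\log a\le a-1$ for every positive integer $a$, this number is at most $2^{k(n-k)}\le 2^{n^2/4}$. Taking $k=\lceil n/2\rceil$ and $|A_j|=2$ for all $j$, except for one trivial group when $n$ is odd, we get exactly $2^{\lfloor n^2/4\rfloor}$ solutions.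
\end{example}

A solution is \emph{multipermutation of level $2$} if its rows are not all equal but $\sigma_{\sigma_x(z)}=\sigma_{\sigma_y(z)}$ for all $x,y,z$; this says that identifying points with equal rows collapses $X$ to a point when done twice but not when done once. The solutions of Example~\ref{ex:transl} satisfy $\sigma_{\sigma_x(z)}=\sigma_z$, so they are of this kind unless all their rows are equal. It is known that there are at least $2^{n^2/4-O(n\log n)}$ solutions of size $n$ up to isomorphism, that there are that many already among the multipermutation solutions of level $2$, and that the latter number at most $2^{(1/4+o(1))n^2}$ up to isomorphism. The lower bound can also be read off Example~\ref{ex:transl} by dividing $2^{\lfloor n^2/4\rfloor}$ by $n!$. For all solutions, the trivial upper bound exceeds the lower bound by a factor $\log n$ in the exponent. The following conjecture, posed in \cite{JPZ}, says that this factor is spurious.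

\medskip\noindent\textbf{Conjecture.} \emph{There is a constant $C$ such that, for all $n\ge1$, the number of isomorphism classes of solutions of size $n$ is at most $2^{Cn^2}$.}\medskip

We prove the conjecture and determine the sharp constant in the exponent.

\begin{theorem}\label{thm:A}
The number of solutions with underlying set $[n]$, and hence also the number of isomorphism classes of solutions of size $n$, is at most $2^{O(n\log n)}\cdot 24^{n(n-1)/3}$. In particular, there is a constant $C$ such that there are at most $2^{Cn^2}$ solutions for all $n\ge1$.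
\end{theorem}

\begin{theorem}\label{thm:B}
The number of solutions with underlying set $[n]$ is at most $2^{(1/4+o(1))n^2}$. Together with the lower bound $2^{n^2/4-O(n\log n)}$, this shows that the number of isomorphism classes of solutions of size $n$ is $2^{(1/4+o(1))n^2}$.
\end{theorem}

Thus the constant $1/4$ is sharp, and it is attained already by the multipermutation solutions of level $2$.

The rows of a solution generate a solvable group (Section~\ref{sec:group}). A solvable subgroup of $S_n$ has order $2^{O(n)}$ rather than $n!$, and it lies in one of $2^{O(n\log n)}$ standard overgroups; this gives Theorem~\ref{thm:A} (Section~\ref{sec:A}). For Theorem~\ref{thm:B} the rows cannot be chosen independently. Section~\ref{sec:model} shows how they constrain each other in the case of orbits with at most two points and then plans the general proof, which occupies Sections~\ref{sec:tools} and~\ref{sec:B}.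

\subsection{Conventions and quoted results}

Let $R$ be a finite permutation group. We write $R_z$ for the stabilizer of a point or block $z$, $R|_U$ for the group induced on an invariant set $U$, $|R|_p$ for the largest power of the prime $p$ dividing $|R|$, and $d(R)$ for the least number of generators. A chain of subgroups of $R$ has at most $\log|R|$ strict inclusions, since each one at least doubles the order; hence every subgroup of $R$ has at most $\log|R|$ generators. A transitive group is \emph{primitive} if it preserves no partition other than the one-part partition and the partition into points; equivalently, a point stabilizer is a maximal subgroup. For a set $\varpi$ of primes, a \emph{Hall $\varpi$-subgroup} of $R$ is a subgroup of order $\prod_{p\in\varpi}|R|_p$, and $p'$ is the set of all primes other than $p$. We use the following results.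
\begin{description}
\item[(H)] (P.~Hall) A finite group that has a Hall $p'$-subgroup for every prime $p$ is solvable. A finite solvable group has Hall $\varpi$-subgroups for all $\varpi$.
\item[(G)] (Galois) A primitive solvable group of degree $d$ has $d=p^e$ with $p$ prime and is conjugate to a subgroup of $\mathrm{AGL}_e(p)$, the group of maps $v\mapsto Av+b$ of $\mathbb F_p^e$ with $A$ invertible.
\item[(D)] (Dixon \cite{Dixon}) A solvable subgroup of $S_n$ has order at most $24^{(n-1)/3}\le 2^{1.6n}$.
\item[(P)] (P\'alfy \cite{Palfy}) A primitive solvable group of degree $d$ has order at most $24^{-1/3}d^{3.25}\le d^4$.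
\item[(T)] (Bryant--Kov\'acs--Robinson \cite{BKR}; for all transitive groups, Lucchini--Menegazzo--Morigi \cite{LMM}) There is a constant $c$ such that every transitive solvable permutation group of degree $m\ge2$ is generated by at most $cm/\sqrt{\log m}$ elements.
\end{description}
Facts (P) and (T) are needed for Theorem~\ref{thm:B} only, and $c$ always denotes the constant in (T). We also use that $(\log x)/(x-1)$ is decreasing for $x>1$, that $(\log x)/x$ is decreasing for $x\ge3$, that $x\log(em/x)$ is increasing on $(0,m]$ (its derivative is $\log(m/x)$), and that for $0<\varepsilon\le1/2$ a set with at most $k$ elements has at most $2^{\mathrm{Ent}(\varepsilon)k}$ subsets of size at most $\varepsilon k$, where $\mathrm{Ent}(\varepsilon)=-\varepsilon\log\varepsilon-(1-\varepsilon)\log(1-\varepsilon)$ is the binary entropy.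

\section{The permutation group of a solution}\label{sec:group}

Let $X$ be a solution of finite size $n$ and let $G=\langle\sigma_x:x\in X\rangle\le\mathrm{Sym}(X)$ be its \emph{permutation group}. Apply the braid relation to $(x,y,u)$. The first component of the left side is $\sigma_x\sigma_y(u)$, and that of the right side is $\sigma_{\sigma_x(y)}\sigma_{\tau_y(x)}(u)$. Put $x=s$ and $y=\sigma_s^{-1}(z)$ and use \eqref{eq:tau}:
\begin{equation}\label{eq:exch}
\sigma_s\,\sigma_{\sigma_s^{-1}(z)}=\sigma_z\,\sigma_{\sigma_z^{-1}(s)}\qquad(s,z\in X).
\end{equation}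
This \emph{exchange identity} is the only relation between the rows that the upper bounds use. A $G$-invariant subset $Y\subseteq X$ is closed under $r$ by \eqref{eq:tau}, and the maps $\sigma_y,\tau_y$ restrict to injections of the finite set $Y$ into itself, so $Y$ is again a solution.

The left side of \eqref{eq:exch} is symmetric in $s$ and $z$, which is a commutativity hidden in the noncommutative group $G$. To expose it, let $Y\ne\emptyset$ be $G$-invariant, let $G$ act on $\mathbb Z^Y$ by permuting the standard basis, $ge_y=e_{g(y)}$, and form $\mathbb Z^Y\rtimes G$ with $(v,g)(w,h)=(v+gw,gh)$. For $a_1,\dots,a_l\in Y$,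
\begin{equation}\label{eq:prod}
(e_{a_1},\sigma_{a_1})\cdots(e_{a_l},\sigma_{a_l})=(e_{z_1}+\dots+e_{z_l},\,h_l),\quad h_i=\sigma_{a_1}\cdots\sigma_{a_i},\quad z_i=h_{i-1}(a_i).
\end{equation}
For $l=2$, \eqref{eq:exch} says that the first coordinate $e_s+e_z$ determines the second. This holds in general.

\begin{lemma}\label{lem:lattice}
The subgroup $\mathcal G_Y$ of $\mathbb Z^Y\rtimes G$ generated by the elements $(e_y,\sigma_y)$, $y\in Y$, contains for every $v\in\mathbb Z^Y$ exactly one element $(v,g_v)$ with first coordinate $v$.
\end{lemma}

\begin{proof}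
First let $v\in\mathbb N^Y$ (where $0\in\mathbb N$) and write $v=e_{z_1}+\dots+e_{z_l}$. Solve \eqref{eq:prod} for the $a_i$: put $h_0=1$, $a_i=h_{i-1}^{-1}(z_i)\in Y$, $h_i=h_{i-1}\sigma_{a_i}$, and define $g_v=h_l$. Then $(v,g_v)\in\mathcal G_Y$. The element $g_v$ does not depend on the order of $z_1,\dots,z_l$. Indeed, let $h=h_{i-1}$, $s=h^{-1}(z_i)$ and $z=h^{-1}(z_{i+1})$. Then $h_{i+1}=h\sigma_s\sigma_{\sigma_s^{-1}(z)}$, while after swapping $z_i$ and $z_{i+1}$ it becomes $h\sigma_z\sigma_{\sigma_z^{-1}(s)}$. These agree by \eqref{eq:exch}, and the later $h_j$ depend only on $h_{i+1}$ and the later $z_j$.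

Let $v,w\in\mathbb N^Y$ with $w=e_{z_1'}+\dots+e_{z_m'}$. Listing first the points of $v$ and then $g_v(z_1'),\dots,g_v(z_m')$ reproduces, after the first $l$ steps, the elements $a_j'$ belonging to $w$. Hence $g_{v+g_vw}=g_vg_w$, that is, the set $\{(v,g_v):v\in\mathbb N^Y\}$ is closed under products.

To reach negative coordinates, let $u=\sum_{y\in Y}e_y$, which $G$ fixes, and $u^*=|G|\,u$. Then $(u,g_u)^{|G|}=(u^*,1)$, so $g_{ku^*}=1$ and $g_{ku^*+v}=g_{ku^*}g_v=g_v$ for all $k\ge0$ and $v\in\mathbb N^Y$. Put $\mathcal S=\{(v-ku^*,g_v):v\in\mathbb N^Y,\ k\ge0\}$. Every vector of $\mathbb Z^Y$ is a first coordinate in $\mathcal S$. It is the first coordinate of only one element, since $v-ku^*=v'-k'u^*$ gives $g_v=g_{k'u^*+v}=g_{ku^*+v'}=g_{v'}$. The set $\mathcal S$ is closed under products, because $(v-ku^*,g_v)(w-k'u^*,g_w)=(v+g_vw-(k+k')u^*,g_vg_w)$. It is closed under inverses: given $(v,g)\in\mathcal S$, let $(w,h)\in\mathcal S$ have $w=-g^{-1}v$; then $(v,g)(w,h)=(0,gh)\in\mathcal S$, so $gh=g_0=1$. Thus $\mathcal S$ is a group containing the generators $(e_y,\sigma_y)$. It lies in $\mathcal G_Y$ because $(v-ku^*,g_v)=(u^*,1)^{-k}(v,g_v)$.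 So $\mathcal S=\mathcal G_Y$.
\end{proof}

In Example~\ref{ex:perm} we have $g_v=\alpha^{|v|}$, where $|v|$ is the sum of the coordinates of $v$. In Example~\ref{ex:transl}, $g_v$ translates $A_j$ by $\sum_i|v|_i\,c_{ij}$, where $|v|_i$ is the sum of the coordinates over $A_i$; this holds because $a_i$ and $z_i$ in \eqref{eq:prod} lie in the same group.

Lemma~\ref{lem:lattice} applies both to the subset $Y$ of $X$ and to the solution $Y$ itself, whose permutation group is $H=\langle\sigma_y|_Y:y\in Y\rangle$. Let $\mathcal H=\{(v,h_v):v\in\mathbb Z^Y\}\le\mathbb Z^Y\rtimes H$ be the group obtained in the second way, and put $L=\{v\in\mathbb Z^Y:h_v=1\}$.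

\begin{lemma}\label{lem:cocycle}
\emph{(a)} $L$ is an $H$-invariant subgroup of $\mathbb Z^Y$, and there is a bijection $\pi\colon H\to\mathbb Z^Y/L$ with
\[
\pi(gh)=\pi(g)+g\pi(h)\quad(g,h\in H),\qquad \pi(\sigma_y|_Y)=e_y+L\quad(y\in Y).
\]
\emph{(b)} There is a homomorphism $\rho\colon\mathcal H\to G$ with $\rho(e_y,\sigma_y|_Y)=\sigma_y$ for all $y\in Y$.
\end{lemma}

\begin{proof}
(a) The projection $\mathcal H\to H$ is onto, with kernel $\{(v,1):v\in L\}$, so $L$ is a subgroup. It is $H$-invariant because $(u,g)(v,1)(u,g)^{-1}=(gv,1)$. If $h_v=h_w=g$, then $(w,g)(v,g)^{-1}=(w-v,1)$, so $w-v\in L$; conversely, if $w-v\in L$, then $(w-v,1)(v,h_v)=(w,h_v)$, so $h_w=h_v$. Hence $\pi(h_v)=v+L$ defines a bijection, and the identities follow from $h_vh_w=h_{v+h_vw}$ and $h_{e_y}=\sigma_y|_Y$.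

(b) The homomorphism $(v,g)\mapsto(v,g|_Y)$ maps the generators of $\mathcal G_Y$ to those of $\mathcal H$, so it maps $\mathcal G_Y$ onto $\mathcal H$. It is injective on $\mathcal G_Y$ because the first coordinate determines the element. Compose its inverse with the projection to $G$.
\end{proof}

\begin{proposition}[Etingof--Schedler--Soloviev \cite{ESS}]\label{prop:solv}
The group $G$ is solvable.
\end{proposition}

\begin{proof}
Take $Y=X$, so that $H=G$ and $A=\mathbb Z^X/L$ is an abelian group of order $|G|$. For a set $\varpi$ of primes let $A_\varpi$ be the subgroup of elements whose order involves only primes in $\varpi$. It is $G$-invariant, so Lemma~\ref{lem:cocycle}(a) shows that $\pi^{-1}(A_\varpi)$ is closed under products. Hence $\pi^{-1}(A_\varpi)$ is a subgroup of order $|A_\varpi|=\prod_{p\in\varpi}|G|_p$, and (H) applies.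
\end{proof}

\begin{remark}
Involutivity cannot be dropped. For a group $X$, the map $r(x,y)=(xyx^{-1},x)$ is non-degenerate, and both sides of the braid relation send $(x,y,z)$ to $(xyz(xy)^{-1},xyx^{-1},x)$. Here the $\sigma_x$ generate the group of inner automorphisms, which is not solvable for $X=A_5$.
\end{remark}

\section{Solvable overgroups and the bound $2^{O(n^2)}$}\label{sec:A}

By (D), each row has at most $24^{(n-1)/3}$ possible values once a solvable group containing all rows has been named. We name not $G$ but an overgroup from a short list.

Let $P_i\le\mathrm{Sym}([d_i])$ with $d_i\ge2$ for $1\le i\le l$, and put $D_i=d_1\cdots d_i$, $D_0=1$. The \emph{iterated wreath product} $P_1\wr\dots\wr P_l$ consists of the permutations $g$ of $[d_1]\times\dots\times[d_l]$ of the form $g(a_1,\dots,a_l)=(b_1,\dots,b_l)$, $b_i=g_{a_1\dots a_{i-1}}(a_i)$, where the \emph{local permutations} $g_{a_1\dots a_{i-1}}\in P_i$ are chosen freely, one for each of the $D_{i-1}$ prefixes $a_1\dots a_{i-1}$. Its order is $\prod_i|P_i|^{D_{i-1}}$. The kernels of its actions on prefixes of length $0,1,\dots,l$ form a normal series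 with quotients $P_i^{D_{i-1}}$, so it is solvable if the $P_i$ are.

\begin{lemma}\label{lem:wreath}
Let $R$ be a transitive solvable group on a set $O$. There are $R$-invariant partitions $\mathfrak B_0=\{O\},\mathfrak B_1,\dots,\mathfrak B_l$, each refining the previous one, the last consisting of points, and blocks $\beta_0\supset\dots\supset\beta_l$ with $\beta_i\in\mathfrak B_i$, such that $R_{\beta_{i-1}}$ induces a primitive solvable group $P_i$ on the $d_i\ge2$ blocks of $\mathfrak B_i$ inside $\beta_{i-1}$. Every labeling of these blocks by $[d_i]$, for $1\le i\le l$, extends to an identification of $O$ with $[d_1]\times\dots\times[d_l]$ under which $R\le P_1\wr\dots\wr P_l$.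
\end{lemma}

\begin{proof}
Fix $o\in O$ and a chain $R_o=R_l<\dots<R_0=R$ in which each group is maximal in the next. Put $\beta_i=R_io$ and $\mathfrak B_i=\{g\beta_i:g\in R\}$. The stabilizer of $\beta_i$ is $R_i$, and $R_{i-1}$ acts on the blocks of $\mathfrak B_i$ inside $\beta_{i-1}$ as on the cosets of its maximal subgroup $R_i$, hence primitively. Call the blocks of $\mathfrak B_i$ inside $\beta\in\mathfrak B_{i-1}$ the \emph{children} of $\beta$. For each such $\beta$ choose $r_\beta\in R$ with $r_\beta\beta_{i-1}=\beta$, taking $r_{\beta_{i-1}}=1$, and use it to carry the labels from the children of $\beta_{i-1}$ to those of $\beta$. A point of $O$ corresponds to the sequence of labels of the blocks containing it. In these labels, $g\in R$ maps the children of $\beta$ to those of $g\beta$ by the permutation that $r_{g\beta}^{-1}gr_\beta\in R_{i-1}$ induces on the children of $\beta_{i-1}$, and this permutation lies in $P_i$.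
\end{proof}

\begin{lemma}\label{lem:family}
There is a family $\mathcal M_n$ of solvable subgroups of $S_n$ with $|\mathcal M_n|\le2^{O(n\log n)}$ such that every solvable $R\le S_n$ lies in some $M\in\mathcal M_n$ with the same orbits as $R$. Each $M\in\mathcal M_n$ is the direct product, over its orbits, of iterated wreath products of primitive solvable groups.
\end{lemma}

\begin{proof}
For each prime power $d=p^e$ fix a copy of $\mathrm{AGL}_e(p)$ acting on $[d]$. Let $\mathcal M_n$ consist of the groups obtained as follows: choose a partition of $[n]$; for each part $O$ choose a factorization $|O|=d_1\cdots d_l$ into prime powers $d_i\ge2$, an identification of $O$ with $[d_1]\times\dots\times[d_l]$, and primitive solvable subgroups $P_i$ of the fixed affine groups; take the product of the groups $P_1\wr\dots\wr P_l$. Given $R$, apply Lemma~\ref{lem:wreath} on each orbit, with labelings chosen by (G) so that each $P_i$ lies in the fixed affine group. The resulting $M$ contains $R$ and preserves the orbits of $R$, so it has the same orbits.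

There are at most $n^n$ partitions. For a part of size $m$, the factorization is determined by the subset $\{D_1,\dots,D_l\}$ of $[m]$, and there are $m!$ identifications. The affine group of degree $d=p^e$ has order at most $d^{e+1}\le2^{2(\log d)^2}$, so each subgroup is generated by a tuple of length $\lfloor 2(\log d)^2\rfloor$, and there are at most $2^{4(\log d)^4}$ subgroups. Since $\sum_i(\log d_i)^4\le(\log m)^4=O(m)$, the part admits at most $m!\,2^{O(m)}$ choices. In total $|\mathcal M_n|\le n^n\,n!\,2^{O(n)}$, and $|\mathcal M_1|=1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]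
A solution on $[n]$ is determined by its $n$ rows. By Proposition~\ref{prop:solv} and Lemma~\ref{lem:family} they all lie in one group $M\in\mathcal M_n$, and $|M|\le24^{(n-1)/3}$ by (D). So there are at most $|\mathcal M_n|\cdot24^{n(n-1)/3}$ solutions, which is at most $2^{Cn^2}$ for a suitable $C$ and all $n\ge1$.
\end{proof}

\section{How the rows constrain each other}\label{sec:model}

\subsection{Records and costs}

We count solutions by describing them. To each solution on $[n]$ we assign a finite sequence of data, its \emph{record}, in such a way that the record determines the solution and that the data recorded so far prescribe whether the record ends. The \emph{cost} of a datum is the logarithm of the number of values taken at that position by all records that begin with the same earlier data. The values of a row, or of a restriction of a row, that are compatible with the earlier data are its \emph{candidates}. Objects chosen from earlier data by a fixed rule, such as orbit representatives, cost nothing.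

If every record has total cost at most $K$, then there are at most $2^K$ solutions. Indeed, build a random record by choosing each next datum uniformly among its possible values. Each record is produced with probability at least $2^{-K}$, and these events are disjoint because no record is a proper initial segment of another.

\subsection{Orbits with at most two points}\label{sub:two}

Consider solutions on $[n]$ all of whose $G$-orbits have at most two points; the extremal solutions of Example~\ref{ex:transl} are among them. A row is the set of two-point orbits that it swaps, so choosing rows independently costs up to $n\cdot n/2$. The exchange identity halves this. If $\sigma_s$ swaps the orbit $\{z,z_1\}$, then \eqref{eq:exch} gives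
\[
\sigma_{z_1}=\sigma_s^{-1}\sigma_z\sigma_{s'},\qquad s'=\sigma_z^{-1}(s),
\]
so $\sigma_z$ determines $\sigma_{z_1}$ once $\sigma_s$, $s'$ and $\sigma_{s'}$ are known. We want a bounded set of elements $s$ to serve nearly all orbits.

Fix $0<\varepsilon\le1/2$. For a $G$-invariant set $S$ let $\Gamma=\langle\sigma_s:s\in S\rangle$, and call a two-point orbit \emph{linked} if some $\sigma_s$ with $s\in S$ swaps it. Start with $S=\emptyset$, and while some row $\sigma_x$ swaps more than $\varepsilon n$ unlinked orbits, add the orbit of $x$ to $S$. There are at most $n/2$ two-point orbits, so this stops after fewer than $1/(2\varepsilon)$ steps, with $|S|\le1/\varepsilon$. Record the orbits, the set $S$, the rows $\sigma_s$ for $s\in S$, and the restrictions $\sigma_z|_S$ for all $z$; the cost is $O_\varepsilon(n\log n)$. If $\Gamma$ has $\kappa$ orbits on $[n]$, then exactly $n-\kappa$ orbits are linked, and it suffices to record one row for each $\Gamma$-orbit. Such a row costs one bit for each linked orbit, and at most $\mathrm{Ent}(\varepsilon)n$ bits for the set of at most $\varepsilon n$ unlinked orbits that it swaps.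 The total cost is at most
\[
\kappa(n-\kappa)+\mathrm{Ent}(\varepsilon)n^2+O_\varepsilon(n\log n)\le n^2/4+\mathrm{Ent}(\varepsilon)n^2+O_\varepsilon(n\log n).
\]
The product $\kappa(n-\kappa)$ is the one in Example~\ref{ex:transl}: the more $\Gamma$ moves, the more a row costs, but the fewer rows are free.

\subsection{Linking and rigidity}

Linking alone does not give $1/4$ for larger orbits. If all orbits have three points and $\Gamma$ induces $S_3$ on each, then $n/3$ rows remain, each with $6$ possibilities on each of $n/3$ orbits, and $(\log6)/9>0.28$. The missing constraint comes from following the links around a closed path: this relates $\sigma_z$ to itself.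

\begin{lemma}\label{lem:transport}
Let $\sigma$ and $\tilde\sigma$ be two solutions on the same finite set $X$, let $S\subseteq T\subseteq X$ and $z\in X$. Suppose that $\sigma_t=\tilde\sigma_t$ for all $t\in T$, put $\Gamma=\langle\sigma_s:s\in S\rangle$, and suppose that $\sigma_u^{-1}(s)=\tilde\sigma_u^{-1}(s)\in T$ for all $s\in S$ and $u\in\Gamma z$.
\begin{itemize}
\item[(a)] \emph{(Linking)} If $\sigma_z=\tilde\sigma_z$, then $\sigma_u=\tilde\sigma_u$ for all $u\in\Gamma z$.
\item[(b)] \emph{(Rigidity)} The permutation $\tilde\sigma_z\sigma_z^{-1}$ commutes with every element of $\Gamma_z$.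
\end{itemize}
\end{lemma}

\begin{proof}
Since $\Gamma$ is finite, every $w\in\Gamma$ is a product $\sigma_{s_1}\cdots\sigma_{s_l}$ with $s_i\in S$. Put $z_0=z$, $z_i=\sigma_{s_i}^{-1}(z_{i-1})\in\Gamma z$ and $s_i'=\sigma_{z_{i-1}}^{-1}(s_i)\in T$. By \eqref{eq:exch}, $\sigma_{z_i}=\sigma_{s_i}^{-1}\sigma_{z_{i-1}}\sigma_{s_i'}$. As $z_l=w^{-1}(z)$, this gives $\sigma_{w^{-1}(z)}=w^{-1}\sigma_zw'$ with $w'=\sigma_{s_1'}\cdots\sigma_{s_l'}$. By the hypotheses the same formula holds for $\tilde\sigma$ with the same $w$ and $w'$, which proves (a). If $w\in\Gamma_z$, then $\sigma_z^{-1}w\sigma_z=w'=\tilde\sigma_z^{-1}w\tilde\sigma_z$, and multiplying by $\tilde\sigma_z$ on the left and $\sigma_z^{-1}$ on the right gives (b).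
\end{proof}

\subsection{Plan of the general proof}

If all $G$-orbits have bounded size, the argument of Section~\ref{sub:two} extends with the help of rigidity. Large orbits need other methods, but they ought to be cheap: in Example~\ref{ex:transl} with all $|A_j|=a$ the exponent is $n^2(\log a)/a^2$. We split $X=Y\sqcup Z$ into $G$-invariant sets so that almost all points of $Y$ lie in large orbits and $Z$ is a union of small ones, and we record the four blocks of the array $(\sigma_x(x'))$ as follows.
\begin{center}
\begin{tabular}{l|l|l}
 & restricted to $Y$ & restricted to $Z$\\ \hline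
rows $\sigma_y$, $y\in Y$ & Step 1: the data $H,L,\pi$ & Step 2: the homomorphism $\rho$\\
rows $\sigma_z$, $z\in Z$ & Step 3: rigidity & Step 4: linking and rigidity
\end{tabular}
\end{center}
Steps 1 and 2 are cheap because $H$ and its sublattices need few generators when the orbits are large. Step 3 is cheap because the stabilizer of a point in a small orbit has few orbits on a large one; this needs ``large'' to be much larger than ``small'', and a pigeonhole argument provides such a gap. The main term $n^2/4$ appears in Step 4.

\section{Estimates for solvable permutation groups}\label{sec:tools}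

\subsection{Orders and transitivity}

To apply rigidity we must record the maps $\sigma_z^{-1}|_S$, where $|S|$ is a small multiple of $n$. In $S_n$ a set of $u$ points has $n(n-1)\cdots(n-u+1)$ possible images, which would cost a factor $\log n$ too much. In the groups of $\mathcal M_n$ this factor becomes $\log(en/u)$.

\begin{lemma}\label{lem:restr}
If $M\in\mathcal M_n$ and $U\subseteq[n]$ with $|U|=u\ge1$, then there are at most $2^{12u\log(en/u)}$ maps $g|_U$ with $g\in M$.
\end{lemma}

\begin{proof}
First let $M=P_1\wr\dots\wr P_l$ have degree $m\ge2$. The map $g|_U$ is determined by the local permutations at the prefixes of points of $U$. There are at most $\min(u,D_{i-1})$ such prefixes of length $i-1$, so by (P) the logarithm of the number of maps is at most $\sum_i\min(u,D_{i-1})\cdot4\log d_i$. Let $j$ be the largest index with $D_{j-1}\le u$. The terms with $i<j$ sum to at most $4\sum_{i<j}D_{i-1}(d_i-1)=4(D_{j-1}-1)\le4u$. The term $i=j$ is at most $4D_{j-1}\log(m/D_{j-1})\le4u\log(em/u)$, since $x\log(em/x)$ increases. If $j<l$, then $D_j>u$, and the terms with $i>j$ sum to at most $4u\log(m/D_j)\le4u\log(m/u)$.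 As $\log(em/u)>1$, the total is at most $12u\log(em/u)$, a bound that also holds for $m=1$. For general $M$, let $U$ meet orbits of sizes $m_1,m_2,\dots$ in $u_1,u_2,\dots\ge1$ points. Concavity of $\log$ gives $\sum_iu_i\log(em_i/u_i)\le u\log(e\sum_im_i/u)\le u\log(en/u)$.
\end{proof}

The bounds on generators proved below deteriorate as the prime $p$ grows. The next lemma compensates: large primes carry little of the order of a solvable group.

\begin{lemma}\label{lem:primes}
If $R\le S_n$ is solvable and $p_0\ge2$, then $\log\prod_{p>p_0}|R|_p\le\theta n$, where $\theta=4(\log p_0)/(p_0-1)$.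
\end{lemma}

\begin{proof}
By (H) there is a Hall subgroup $Q$ of $R$ for the primes greater than $p_0$. Let $O$ be a $Q$-orbit of size $m\ge2$ and apply Lemma~\ref{lem:wreath} to $Q|_O$. Each $d_i$ divides $|P_i|$, which divides $|Q|$, so $d_i>p_0$ and $4\log d_i\le\theta(d_i-1)$. By (P), $\log|Q|_O|\le\sum_iD_{i-1}\cdot4\log d_i\le\theta\sum_iD_{i-1}(d_i-1)\le\theta m$. Sum over the orbits.
\end{proof}

Rigidity also requires a group generated by few \emph{rows} that is transitive on each large orbit. Without solvability this can fail: no proper subset of the transpositions $(1\ i)$, $2\le i\le m$, generates a transitive group.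

\begin{lemma}\label{lem:trans}
Let $R=\langle\Sigma\rangle$ be transitive and solvable of degree $m\ge2$. Then some subset of $\Sigma$ with at most $4\log m$ elements generates a transitive group.
\end{lemma}

\begin{proof}
With the partitions of Lemma~\ref{lem:wreath}, we construct $\Sigma_i\subseteq\Sigma$ with $|\Sigma_i|\le4\log D_i$ and $\langle\Sigma_i\rangle$ transitive on $\mathfrak B_i$, starting from $\Sigma_0=\emptyset$. Let $\Delta\supseteq\langle\Sigma_{i-1}\rangle$ be the current group and $\beta=\beta_{i-1}$. If $\Delta$ is not transitive on $\mathfrak B_i$, then, $R$ being transitive, some element of $\Sigma$ maps a block into a different $\Delta$-orbit; add it to the generators. Since $\Delta$ is transitive on $\mathfrak B_{i-1}$, its orbits on $\mathfrak B_i$ correspond to the orbits of $\Delta_\beta$ on the children of $\beta$. The addition lowers the number of these orbits, so it strictly enlarges the subgroup of $P_i$ induced by $\Delta_\beta$. By (P), this happens at most $4\log d_i$ times.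
\end{proof}

\subsection{Generators of groups, modules and lattices}

For an $H$-module $W$ (an abelian group on which $H$ acts by automorphisms) let $d_H(W)$ be the least number of elements generating $W$ as a module. If $W'\subseteq W$ is a submodule, then $d_H(W)\le d_H(W')+d_H(W/W')$. In this subsection, $H\le\mathrm{Sym}(Y)$ is solvable with orbits $O_1,\dots,O_r$, $|Y|\le n$, and
\begin{equation}\label{eq:mostlylarge}
\text{all but at most $\delta n$ points of $Y$ lie in $H$-orbits of size $>b$, where $b\ge3$.}
\end{equation}
Put $\omega=c/\sqrt{\log b}$. Some hypothesis like \eqref{eq:mostlylarge} is needed: a product of $n/2$ groups of order $2$ needs $n/2$ generators. Fact (T) speaks only of transitive groups. We extend it to normal subgroups and to modules by building, in each case, an auxiliary transitive group.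

\begin{lemma}\label{lem:normal}
If $R$ is transitive and solvable on $O$, $|O|=m\ge2$, and $N\trianglelefteq R$, then $N$ is the smallest normal subgroup of $R$ containing a certain set of at most $2cm/\sqrt{\log m}$ elements.
\end{lemma}

\begin{proof}
Let $E_N$ be the group of permutations of $O\times\{1,2\}$ generated by the pairs $(a,a')\in R^2$ with $aN=a'N$, acting as $a$ on the first copy of $O$ and $a'$ on the second, and by the map $\vartheta$ exchanging the copies. The pairs form a subgroup of index $2$, so $E_N$ is solvable, and it is transitive of degree $2m$. By (T) it has generators $(a_i,a_i')\vartheta^{\epsilon_i}$, at most $2cm/\sqrt{\log m}$ in number. Let $N'\le N$ be the smallest normal subgroup of $R$ containing the elements $a_i{a_i'}^{-1}$. All generators lie in $E_{N'}\le E_N$, so $E_{N'}=E_N$. For $a\in N$ the pair $(a,1)$ then lies in $E_{N'}$, so $a\in N'$.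
\end{proof}

\begin{lemma}\label{lem:gen}
Under hypothesis \eqref{eq:mostlylarge}:
\begin{itemize}
\item[(a)] $d(H)\le(3\omega+4\delta)n$;
\item[(b)] $d_H(W)\le(p\omega+\delta)n$ for every prime $p$ and every submodule $W$ of $\mathbb F_p^Y$;
\item[(c)] $d_H(\Lambda'/p\Lambda')\le t(p\omega+\delta)n+2n/t$ for every prime $p$, every integer $t\ge1$ and every $H$-invariant subgroup $\Lambda'$ of $\Lambda=\mathbb Z^Y$ of index at most $2^{2n}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $H^{(i)}\trianglelefteq H$ be the pointwise stabilizer of $O_1\cup\dots\cup O_i$, and $N_i=H^{(i-1)}|_{O_i}\trianglelefteq H|_{O_i}$. For each $i$ choose elements of $H$ whose restrictions generate $H|_{O_i}$, and elements of $H^{(i-1)}$ whose restrictions lie in no smaller normal subgroup of $H|_{O_i}$ than $N_i$. Let $H'$ be generated by all chosen elements. We show by induction on $i$ that every $h\in H$ agrees on $O_1\cup\dots\cup O_i$ with an element of $H'$; for $i=r$ this gives $H'=H$. Take $h'\in H'$ agreeing with $h$ on $O_1\cup\dots\cup O_{i-1}$. Then ${h'}^{-1}h\in H^{(i-1)}$ restricts to an element of $N_i$. The group $(H'\cap H^{(i-1)})|_{O_i}$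 is normalized by $H'|_{O_i}=H|_{O_i}$ and contains the restrictions of the second kind of chosen elements, so it contains $N_i$. Hence some $h''\in H'\cap H^{(i-1)}$ agrees with ${h'}^{-1}h$ on $O_i$, and $h'h''$ agrees with $h$ on $O_1\cup\dots\cup O_i$. An orbit of size $m>b$ requires at most $3cm/\sqrt{\log m}\le3\omega m$ elements, by (T) and Lemma~\ref{lem:normal}. Any other orbit requires at most $2\log|H|_{O_i}|\le4m$ elements, by (D).

(b) Let $W_i$ consist of the elements of $W$ vanishing on $O_1\cup\dots\cup O_{i-1}$. Then $W_i/W_{i+1}$ is isomorphic to a submodule $V$ of $\mathbb F_p^{O}$ with $O=O_i$, and it suffices to bound $d_H(V)$. Let $m=|O|$ and $V\ne0$. If $m\le b$, use $d_H(V)\le\dim V\le m$. If $m>b$, let $E=V\rtimes H|_O$ act on $\mathbb F_p\times O$ by $(v,h)(a,o)=(a+v(ho),ho)$. This is a faithful action of a solvable group. It is transitive: $H|_O$ is transitive on $O$, and some $v\in V$ is nonzero at some point $o$, so its multiples are transitive on $\mathbb F_p\times\{o\}$. By (T), $E$ has generators $(v_j,h_j)$, at most $cpm/\sqrt{\log m}\le p\omega m$ in number. They lie in $V'\rtimes H|_O$,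 where $V'$ is the submodule generated by the $v_j$, so $V'=V$.

(c) The module $\Lambda'/p\Lambda'$ need not be a submodule of $\mathbb F_p^Y$, so we filter it by divisibility in $\Lambda$. Put $\Lambda'_i=\Lambda'\cap p^i\Lambda$ and let $C_i\subseteq\Lambda/p\Lambda=\mathbb F_p^Y$ be the image of $p^{-i}\Lambda_i'$. Then $C_i\cong\Lambda'_i/\Lambda'_{i+1}$, and $C_0\subseteq C_1\subseteq\cdots$ because $p^i\lambda\in\Lambda'$ implies $p^{i+1}\lambda\in\Lambda'$. We have
\[
(p^i\Lambda+\Lambda')/(p^{i+1}\Lambda+\Lambda')\cong p^i\Lambda/(p^{i+1}\Lambda+\Lambda_i')\cong\mathbb F_p^Y/C_i .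
\]
The orders of these quotients multiply to at most $|\Lambda:\Lambda'|\le2^{2n}$, so $\sum_{i\ge0}(|Y|-\dim C_i)\le2n$. The terms do not increase, so $|Y|-\dim C_{t-1}\le2n/t$.

Let $F_i$ be the image of $\Lambda_i'$ in $F_0=\Lambda'/p\Lambda'$. Write $|\Lambda:\Lambda'|=p^aq$ with $p\nmid q$. If $i>a$ and $\lambda'=p^i\lambda\in\Lambda_i'$, then $q\lambda'=p\cdot qp^{i-1}\lambda\in p\Lambda'$, so $\lambda'\in p\Lambda'$; thus $F_i=0$ for $i>a$. Moreover
\[
F_i/F_{i+1}\cong\Lambda_i'\big/\big(\Lambda_{i+1}'+(p\Lambda'\cap p^i\Lambda)\big)
\]
is a quotient of $C_i$, so $d_H(F_i/F_{i+1})\le(p\omega+\delta)n$ by (b). For $i\ge1$ we have $p\Lambda'\cap p^i\Lambda=p\Lambda'_{i-1}$, whose image in $C_i$ is $C_{i-1}$, so $F_i/F_{i+1}\cong C_i/C_{i-1}$. Hence $\dim F_t=\sum_{i\ge t}(\dim C_i-\dim C_{i-1})\le|Y|-\dim C_{t-1}\le2n/t$. Add the bounds for $F_0/F_1,\dots,F_{t-1}/F_t$ and $F_t$.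
\end{proof}

\section{The sharp bound}\label{sec:B}

Fix $0<\zeta<1/10$. We assign to each solution on $X=[n]$ a record of total cost at most $n^2/4+27\zeta n^2+o_\zeta(n^2)$, where the subscript indicates dependence on $\zeta$ only.

\subsection{Small, medium and large orbits}

Choose $p_0\ge2$ with $4(\log p_0)/(p_0-1)\le\zeta$, and put $t=\lceil2/\zeta\rceil$ and $\delta=\zeta/(4t)$. Choose integers $1=b_0<b_1<b_2<\cdots$ with $b_1\ge3$, each $b_{i+1}$ so large that, for $B=b_i$, $B'=b_{i+1}$ and $\eta=4(\log B')/B'$,
\begin{equation}\label{eq:par}
B\eta\le\delta/2,\qquad 12\,\eta\log(e/\eta)\le\zeta,\qquad tp_0\,c/\sqrt{\log B'}\le\zeta .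
\end{equation}
Consider the $\lceil2/\delta\rceil$ disjoint intervals $(b_i,b_{i+1}]$ with $0\le i<\lceil2/\delta\rceil$. For one of them, the $G$-orbits with size in the interval contain at most $\delta n/2$ points in total. Let $B,B',\eta$ belong to this $i$, so that $B$ is bounded in terms of $\zeta$. A $G$-orbit is \emph{small}, \emph{medium} or \emph{large} if its size is at most $B$, in $(B,B']$, or greater than $B'$.

For each large orbit $O$, Lemma~\ref{lem:trans} applied to $G|_O$ and $\Sigma=\{\sigma_x|_O:x\in X\}$ gives at most $4\log|O|\le\eta|O|$ points $x$ whose rows generate a group transitive on $O$. Let $S$ be the set of all these points, so $|S|\le\eta n$, and $\Gamma_0=\langle\sigma_s:s\in S\rangle$ is transitive on every large orbit. Points of $S$ may lie in small orbits, and we want their rows to be known early. So let $Y$ be the union of the large orbits, the medium orbits and the small orbits meeting $S$, and let $Z=X\setminus Y$. Then $S\subseteq Y$, and at most $\delta n/2+B\eta n\le\delta n$ points of $Y$ lie outside large orbits.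

\medskip\noindent\textbf{Step 0.} Record $i$, a group $M\in\mathcal M_n$ that contains $G$ and has the same orbits, and $S$. The cost is $O(n\log n)+O_\zeta(1)$, and the $G$-orbits, $Y$ and $Z$ are now known. Recall that $\log|M|\le1.6n$.

\subsection{The rows indexed by $Y$}

If $Y=\emptyset$, Steps 1--3 are empty. Otherwise let $H,\mathcal H,L,\pi,\rho$ be as in Lemma~\ref{lem:cocycle}. Since $S\subseteq Y$, every large $G$-orbit is an $H$-orbit, so $H$ satisfies \eqref{eq:mostlylarge} with $b=B'$. By \eqref{eq:par} we have $3\omega\le tp_0\omega\le\zeta$, and also $4\delta\le\zeta$, $t\delta\le\zeta$, $2/t\le\zeta$. Lemma~\ref{lem:gen} gives $d(H)\le2\zeta n$ and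
\begin{equation}\label{eq:dlat}
d_H(\Lambda'/p\Lambda')\le3\zeta n\ \text{ for }p\le p_0,\qquad d_H(\Lambda'/p\Lambda')\le n\ \text{ for all }p,
\end{equation}
for every $H$-invariant subgroup $\Lambda'$ of index at most $2^{2n}$ in $\mathbb Z^Y$; the second bound is the dimension.

\medskip\noindent\textbf{Step 1: the solution $Y$.} Record elements $h_1,\dots,h_d$ of $M|_Y$ generating $H$, where $d=\lfloor2\zeta n\rfloor$. The cost is at most $3.2\zeta n^2$.

Next we record $L$, descending to it from $\mathbb Z^Y$ one simple quotient at a time. The module $\mathbb Z^Y/L$ has order $|H|\le2^{2n}$, so there is a chain $\mathbb Z^Y=\Lambda_0>\dots>\Lambda_q=L$ of $H$-invariant subgroups with $q\le2n$ and simple quotients $V_j=\Lambda_j/\Lambda_{j+1}$. Each $V_j$ is a vector space over $\mathbb F_{p_j}$ of dimension at most $n$, where $p_j$ divides $|H|$, so $p_j\le n$. Record $q$ and all pairs $(p_j,\dim V_j)$, at cost $O(n\log n)$. Given $\Lambda_j$, the group $\Lambda_{j+1}$ is determined by the kernel of a module homomorphism $\Lambda_j/p_j\Lambda_j\to V_j$. Up to isomorphism $V_j$ is one of the at most $n$ composition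 factors of $\Lambda_j/p_j\Lambda_j$, and a homomorphism is determined by its values on module generators. So $\Lambda_{j+1}$ costs at most $\log n+d_H(\Lambda_j/p_j\Lambda_j)\log|V_j|$. By \eqref{eq:dlat} and Lemma~\ref{lem:primes},
\[
\sum_jd_H(\Lambda_j/p_j\Lambda_j)\log|V_j|\le3\zeta n\log|H|+n\log\prod_{p>p_0}|H|_p\le6\zeta n^2+\zeta n^2 .
\]
Finally record $\pi(h_1),\dots,\pi(h_d)$, at cost at most $d\log|H|\le3.2\zeta n^2$. Every element of $H$ is a product of the $h_i$, so Lemma~\ref{lem:cocycle}(a) determines $\pi$, and then $\sigma_y|_Y=\pi^{-1}(e_y+L)$. Step 1 costs at most $13.4\zeta n^2+O(n\log n)$.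

\medskip\noindent\textbf{Step 2: the rows $\sigma_y$ on all of $X$.} The group $\mathcal H$ is now known, and the rows $\sigma_y$ are values of the homomorphism $\rho\colon\mathcal H\to M$. Choose by a fixed rule lifts $\hat h_i\in\mathcal H$ of the $h_i$, and let $\hat H=\langle\hat h_1,\dots,\hat h_d\rangle$. Record the $\rho(\hat h_i)$, at cost at most $3.2\zeta n^2$. Since $\hat H$ maps onto $H$, the group $\mathcal H$ is generated by $\hat H$ and the kernel $\{(v,1):v\in L\}$. It remains to record the homomorphism $\psi\colon L\to M$, $\psi(v)=\rho(v,1)$.

We control generators of $L/pL$, not of $L$, so we treat one prime at a time. The image $\psi(L)$ is a finite abelian group, so $\psi(v)=\prod_{p\le n}\psi_p(v)$, where $\psi_p$ is the composition of $\psi$ with the projection to the Sylow $p$-subgroup of $\psi(L)$. If $\hat g\in\hat H$ maps to $g\in H$, then $\hat g(v,1)\hat g^{-1}=(gv,1)$, so $\psi(gv)=\rho(\hat g)\psi(v)\rho(\hat g)^{-1}$; conjugation preserves $p$-parts, so the same holds for $\psi_p$. Choose by a fixed rule $d_p=d_H(L/pL)$ vectors of $L$ whose classes generate the module $L/pL$, and let $L'$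 be the submodule of $L$ that they generate. The values of $\psi_p$ at these vectors determine $\psi_p$ on $L'$ by the conjugation formula. From $L=L'+pL$ we get $L=L'+p^fL$ for all $f$, and $\psi_p$ is trivial on $p^fL$ when $p^f=|M|_p$. So these $d_p$ values determine $\psi_p$. They lie in one Sylow $p$-subgroup of $M$. Recording such a subgroup for each prime $p\le n$ costs at most $1.6n$ per prime, hence $o(n^2)$, as the number of primes up to $n$ is $o(n)$. The values then cost, by \eqref{eq:dlat} and Lemma~\ref{lem:primes},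
\[
\sum_pd_p\log|M|_p\le3\zeta n\cdot1.6n+n\log\prod_{p>p_0}|M|_p\le5.8\zeta n^2 .
\]
Step 2 costs at most $9\zeta n^2+o(n^2)$.

\subsection{The rows indexed by $Z$, on $Y$}

If $Z=\emptyset$, the record ends here.

\medskip\noindent\textbf{Step 3.} Record $\sigma_z^{-1}|_S$ for all $z\in Z$. By Lemma~\ref{lem:restr}, the monotonicity of $x\log(en/x)$ and \eqref{eq:par}, the cost is at most $n\cdot12\eta n\log(e/\eta)\le\zeta n^2$; it is zero if $S=\emptyset$. Fix $z\in Z$. Lemma~\ref{lem:transport}(b) applies with $T=Y$, since $Y$ and $Z$ are unions of recorded orbits. So for two candidates $g,\tilde g$ for $\sigma_z$, the permutation $\tilde gg^{-1}$ commutes with $(\Gamma_0)_z$, and it preserves every $G$-orbit. Because $z$ lies in a small orbit, $\Gamma_0$ is a union of at most $B$ cosets $(\Gamma_0)_z\gamma$. A large orbit $O=\Gamma_0o$ is the union of the sets $(\Gamma_0)_z\gamma o$, so $(\Gamma_0)_z$ has at most $B$ orbits on it. A permutation of $O$ commuting with $(\Gamma_0)_z$ is determined by the images of one point from each of these orbits. Hence $\sigma_z|_O$ has at most $|O|^B$ candidates, and the restriction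 of $\sigma_z$ to all large orbits costs at most $\sum_OB\log|O|\le B\eta n/4\le\zeta n$. This is where the gap between $B$ and $B'$ is used. The other points of $Y$ form an $M$-invariant set $U$ with $|U|\le\delta n$, and $\sigma_z|_U\in M|_U$ costs at most $1.6\delta n\le\zeta n$ by (D). Recording $\sigma_z|_Y$ for all $z\in Z$ completes Step 3, at total cost at most $3\zeta n^2$.

\subsection{The rows indexed by $Z$, on $Z$}

Let $O_1,\dots,O_k$ be the $G$-orbits in $Z$, all of size at most $B$. As in Section~\ref{sub:two}, we look for a group $\Gamma$, generated by boundedly many rows, such that every row looks locally like an element of $\Gamma$. It is not enough to ask for this on single orbits. Suppose that $\Gamma\cong S_3$ acts regularly on a six-point orbit containing $z$ and naturally on many three-point orbits $O_j$. Then $\Gamma_z=1$, rigidity says nothing, and $\Gamma|_{O_j}$ has $6$ elements, more than the $2^{3-1}$ that we can afford. But an element of $\Gamma$ is determined by its action on any one $O_j$. So if $\sigma_z$ agrees with an element of $\Gamma$ on every \emph{pair} of these orbits, its restrictions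 to them are synchronized and cost $\log6$ bits in all. We therefore work with pairs.

Put $c_B=2^{B!}$, and choose $\varepsilon>0$, depending on $\zeta$ and $B$ only, such that $\varepsilon'=c_B\sqrt\varepsilon$ satisfies $\varepsilon'\le1/2$ and $\mathrm{Ent}(\varepsilon')+\varepsilon'\log(B!)\le\zeta$.

\medskip\noindent\textbf{Step 4a: the group $\Gamma$.} For a $G$-invariant set $S_1\subseteq Z$ put $\Gamma=\langle\sigma_s:s\in S_1\rangle$, and call $(i,j)\in[k]^2$ \emph{bad} for $x\in Z$ if $\sigma_x|_{O_i\cup O_j}\notin\Gamma|_{O_i\cup O_j}$. Start with $S_1=\emptyset$. While some $x\in Z$ has more than $\varepsilon k^2$ bad pairs, add its $G$-orbit to $S_1$. This at least doubles $|\Gamma|_{O_i\cup O_j}|$ for each bad pair, so it raises $\sum_{i,j}\log|\Gamma|_{O_i\cup O_j}|$ by more than $\varepsilon k^2$. By (D) this sum is at most $4Bk^2$. So the process stops with $|S_1|\le4B^2/\varepsilon$, and then every $x\in Z$ has at most $\varepsilon k^2$ bad pairs. Record $S_1$, the rows $\sigma_s$ for $s\in S_1$, and the permutations $\sigma_z|_{S_1}$ for $z\in Z$. The cost is at most $n+1.6n|S_1|+1.6|S_1|n=O_\zeta(n)$.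

Lemma~\ref{lem:transport} now applies with $S=T=S_1$ and every $z\in Z$. Let $\kappa$ be the number of $\Gamma$-orbits on $Z$. By linking, and since the restrictions to $Y$ are known, it suffices to record $\sigma_z|_Z$ for one representative $z$ of each $\Gamma$-orbit.

\medskip\noindent\textbf{Step 4b: synchronization.} Fix a representative $z$, lying in $O_{j_0}$ say. Let $K_j$ be the kernel of the action of $\Gamma$ on $O_j$, and put $K=K_{j_0}\le\Gamma_z$ and $P_j=KK_j\trianglelefteq\Gamma$. Then $P_j|_{O_j}=K|_{O_j}$ and $\Gamma|_{O_j}/K|_{O_j}\cong\Gamma/P_j$. Rigidity will control the freedom inside $K|_{O_j}$, and synchronization controls the quotient. As $|\Gamma/K|\le B!$, there are at most $c_B$ normal subgroups $P\supseteq K$ of $\Gamma$, each of index at most $B!$. If $\sigma_z|_{O_j}=\gamma|_{O_j}$ with $\gamma\in\Gamma$, then $\gamma$ is determined modulo $K_j$, so the coset $\gamma P_j$ is well defined; call it the \emph{class of $z$ at $j$}.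

\begin{lemma}\label{lem:sync}
There are a set $E\subseteq[k]$ with $|E|\le\varepsilon'k$ and cosets $v_P\in\Gamma/P$, one for each normal subgroup $P\supseteq K$ of $\Gamma$, such that for all $j\notin E$ the restriction $\sigma_z|_{O_j}$ lies in $\Gamma|_{O_j}$ and the class of $z$ at $j$ is $v_{P_j}$.
\end{lemma}

\begin{proof}
Let $J_P=\{j:P_j=P\}$. If $|J_P|\le\sqrt\varepsilon\,k$, put all of $J_P$ into $E$ and take any $v_P$. Otherwise, by averaging, there is $j_*\in J_P$ such that $(j_*,j)$ is bad for $z$ for at most $\varepsilon k^2/|J_P|\le\sqrt\varepsilon\,k$ indices $j\in J_P$; put these into $E$. For each remaining $j\in J_P$ some $\gamma\in\Gamma$ agrees with $\sigma_z$ on $O_{j_*}\cup O_j$, so the classes of $z$ at $j_*$ and at $j$ both equal $\gamma P$. Let $v_P$ be the class at $j_*$, or arbitrary if no $j$ remains. Each $P$ contributes at most $\sqrt\varepsilon\,k$ indices to $E$.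
\end{proof}

Record the cosets $v_P$, at cost at most $c_B\log(B!)=O_\zeta(1)$, then $E$ and the restrictions $\sigma_z|_{O_j}$ for $j\in E$, at cost at most $\mathrm{Ent}(\varepsilon')k+\varepsilon'k\log(B!)\le\zeta n$.

\medskip\noindent\textbf{Step 4c: the main term.} Let $j\notin E$ and let $g,\tilde g$ be two candidates for $\sigma_z|_{O_j}$. They are restrictions of elements $\gamma,\tilde\gamma$ of the same coset $v_{P_j}$ of the normal subgroup $P_j$, so $\tilde gg^{-1}\in P_j|_{O_j}=K|_{O_j}$. By rigidity, $\tilde gg^{-1}$ commutes with $\Gamma_z|_{O_j}\supseteq K|_{O_j}$. Hence $\tilde gg^{-1}$ lies in the center $A$ of $K|_{O_j}$, and there are at most $|A|$ candidates. A transitive abelian group has order equal to its degree: its point stabilizers are conjugate, hence equal, hence trivial. So if $A$ has orbits of sizes $a_1,\dots,a_q$ on $O_j$, then $|A|\le\prod_ia_i\le\prod_i2^{a_i-1}=2^{|O_j|-q}$. These orbits refine the orbits of $\Gamma$ on $O_j$, whose number we call $\kappa_j$; thus $|A|\le2^{|O_j|-\kappa_j}$. Recording $\sigma_z|_{O_j}$ for all $j\notin E$ costs at most $\sum_j(|O_j|-\kappa_j)=|Z|-\kappa$.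

Summing over the $\kappa$ representatives, Step 4 costs at most
\[
\kappa(|Z|-\kappa)+\zeta n^2+O_\zeta(n)\le n^2/4+\zeta n^2+O_\zeta(n).
\]

\begin{proof}[Proof of Theorem~\ref{thm:B}]
After Steps 0--4 all rows are known, and they determine the solution by \eqref{eq:tau}. The costs add up to at most $n^2/4+(13.4+9+3+1)\zeta n^2+o_\zeta(n^2)\le n^2/4+27\zeta n^2+o_\zeta(n^2)$. Since $\zeta\in(0,1/10)$ is arbitrary, there are at most $2^{(1/4+o(1))n^2}$ solutions on $[n]$, and at most that many isomorphism classes. The lower bound $2^{n^2/4-O(n\log n)}$ for the number of isomorphism classes gives the second assertion.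
\end{proof}

\begin{thebibliography}{9}

\bibitem{BKR} Bryant, Kov\'acs and Robinson, Quart. J. Math. 46 (1995).

\bibitem{Dixon} Dixon, J. Austral. Math. Soc. 7 (1967).

\bibitem{ESS} Etingof, Schedler and Soloviev, Duke Math. J. 100 (1999).

\bibitem{JPZ} P\v{r}emysl Jedli\v{c}ka, Agata Pilitowska and Anna Zamojska-Dzienio, \emph{The construction of multipermutation solutions of the Yang-Baxter equation of level 2}, arXiv:1901.01471 (2019).

\bibitem{LMM} Lucchini, Menegazzo and Morigi, Bull. London Math. Soc. 32 (2000).

\bibitem{Palfy} P\'alfy, J. Algebra 77 (1982).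

\end{thebibliography}
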